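\title{Jordan blocks of quantum multiplication by the first Chern class}

\begin{abstract}
Let $M$ be a closed monotone symplectic manifold of dimension $2n$. We prove that every Jordan block of quantum multiplication by $c_1(M)$ on $H^*(M;\mathbb{C})$ has size at most $n+1$. If $M$ is connected, at most one block has size $n+1$; such a block lies in even cohomology and its eigenvalue is an integer. The proof reduces the quantum connection modulo a large prime $p$. Quantum Steenrod operations identify it with a free module of rank one over the quantum cohomology ring and turn its $p$-curvature into multiplication by an element with leading term $-c_1(M)$. The bound comes from comparing the degree of a polynomial in the equivariant parameter $t$ with its order of vanishing at $t=0$.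
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a closed symplectic manifold of dimension $2n$, $n\ge 1$, which is \emph{monotone}: $[\omega_M]=c_1(M)$. Write $c_1=c_1(M)$. The small quantum product $\ast_q$ on $H^*(M;\mathbb{C})[q^{\pm1}]$ deforms the cup product by counting rational curves, a curve in class $B\in H_2(M;\mathbb{Z})$ being weighted by $q^{c_1(B)}$, where $q$ is a formal variable of degree $2$. Let $\ast$ be the product obtained by setting $q=1$, and consider the $\mathbb{Z}/2$-graded linear map
\begin{equation}\label{eq:A}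
A\colon H^*(M;\mathbb{C})\longrightarrow H^*(M;\mathbb{C}),\qquad A(b)=c_1\ast b .
\end{equation}
How large can the Jordan blocks of $A$ be?

Without quantum corrections the answer is immediate. Cup product with $c_1$ raises the degree by $2$, so its $(n+1)$-st power vanishes, while $c_1^{\cup n}\neq0$ because $\int_M\omega_M^n>0$. The largest block therefore has size exactly $n+1$. For connected $M$ there is exactly one such block, since $(c_1\cup)^n$ is nonzero only on $H^0$; it lies in even degree and has eigenvalue $0$. Once curves are counted and $q$ is set to $1$, the map $A$ no longer raises the degree and this argument is lost. The large block may break up completely: for $\mathbb{CP}^n$ with hyperplane class $h$ one has $c_1=(n+1)h$ and $h^{\ast(n+1)}=1$, so $A$ has $n+1$ simple eigenvalues. But large blocks can also appear at nonzero eigenvalues, as for the hypersurfaces of Section~\ref{sec:examples}, which have a block of size $n$ at the eigenvalue $-(n+1)!$. The bound that linear algebra offers is $\dim H^*(M;\mathbb{C})$, which is not expressed in terms of $n$.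

Singularity theory offers a comparison. Let $W\in\mathbb{C}[x_1,\dots,x_n]$ satisfy $W(0)=0$ and have an isolated critical point at the origin, and let $\mathrm{Jac}(W)=\mathbb{C}[[x_1,\dots,x_n]]/(\partial_1W,\dots,\partial_nW)$. The theorem of Brian\c{c}on and Skoda gives $W^n=0$ in $\mathrm{Jac}(W)$, so multiplication by $W$ has Jordan blocks of size at most $n$, however large $\mathrm{Jac}(W)$ is. In contrast, Pomerleano and Seidel \cite{PS} remark that ``it seems that we do not have a dimension-dependent upper bound on the Jordan block size'' of \eqref{eq:A}. The question is thus whether there is a function $N\colon\mathbb{Z}_{\ge1}\to\mathbb{Z}_{\ge1}$ such that, for every $n$ and every closed monotone $M$ of dimension $2n$, all Jordan blocks of $A$ have size at most $N(n)$. It concerns the size of each block, not the degree of the minimal polynomial of $A$. The answer is yes, with $N(n)=n+1$.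

\begin{theorem}\label{thm:main}
Let $M$ be a closed monotone symplectic manifold of dimension $2n$, $n\ge1$. For every eigenvalue $\lambda$ of $A$, the operator $(A-\lambda)^{n+1}$ vanishes on the generalized $\lambda$-eigenspace of $A$ in $H^*(M;\mathbb{C})$. Thus every Jordan block of $A$ has size at most $n+1$.
\end{theorem}

\begin{theorem}\label{thm:unique}
If moreover $M$ is connected, then $A$ has at most one Jordan block of size $n+1$, counting all eigenvalues and all of $H^*(M;\mathbb{C})$. If such a block exists, it lies in even cohomology and its eigenvalue is an integer.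
\end{theorem}

The examples of Section~\ref{sec:examples} show that the optimal value of $N(n)$ is $n$ or $n+1$. It is $1$ for $n=1$; for $n\ge2$ we do not determine it.

\subsection*{The idea of the proof}
The grading, destroyed by setting $q=1$, survives in the quantum connection
\[
\nabla=t^2\partial_t+tg-A ,
\]
where $t$ is a second variable of degree $2$ and $g$ is half the degree. At $t=0$ its leading term is $-A$, the operator we want to understand; at $t=\infty$, after a change of gauge, its leading term is the cup product with $-c_1$. Modulo a prime $p$, the power $\Psi=\nabla^p$, the \emph{$p$-curvature}, is linear over functions of $t$, and the proof rests on three facts about it.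
\begin{enumerate}
\item[(a)] Quantum Steenrod operations give an injective map $\Phi$ from the quantum ring to polynomials in $t$ with values in cohomology, under which $\Psi$ corresponds to multiplication by an element with leading term $-c_1$ at $t=\infty$ (Sections \ref{sec:steenrod} and \ref{sec:pcurv}).
\item[(b)] The polynomials $\Phi(b)$ have degree at most $pn$. This is where the dimension enters the bound.
\item[(c)] On the formal summand of $\nabla$ at $t=0$ that belongs to an eigenvalue $\mu$ of $A$, the operator $(\Psi+\mu^p)^j$ is divisible by $t^{pj-C}$, with $C$ independent of $p$ (Section~\ref{sec:regular}).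
\end{enumerate}
A polynomial of degree at most $pn$ that is divisible by $t^{p(n+1)-C}$ vanishes as soon as $p>C$. This kills the $(n+1)$-st power of the nilpotent part of $c_1$ modulo almost all primes, hence in characteristic $0$. Section~\ref{sec:model} carries this out by hand for the cup product.

\section{The quantum ring and the quantum connection}\label{sec:setup}

The map $A$ respects the decomposition of $M$ into components, so we assume from now on that $M$ is connected.

\subsection*{The quantum product}
We recall what is needed from \cite{MS}. For monotone $M$ the three-point genus zero Gromov--Witten invariants are integers on $H^*(M;\mathbb{Z})/\mathrm{tors}$. A nonconstant holomorphic sphere has positive area, which equals its Chern number, so only the class $0$ and classes with $c_1\ge1$ contribute. Hence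
\[
a\ast_qb=\sum_{d\ge0}q^d(a\ast b)_d,\qquad |(a\ast b)_d|=|a|+|b|-2d,\qquad (a\ast b)_0=a\cup b ,
\]
and the sum is finite for degree reasons. The product $\ast$ is associative, graded commutative and unital with unit $1\in H^0$, and it has the Frobenius property $\int_M(a\ast b)\cup c=\int_Ma\cup(b\ast c)$. If $p$ is an odd prime and $H^*(M;\mathbb{Z})$ has no $p$-torsion, then $H^*(M;\mathbb{F}_p)=H^*(M;\mathbb{Z})\otimes\mathbb{F}_p$ and the quantum product over $\mathbb{F}_p$ is the reduction of the integral one; we call such a prime \emph{good}.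

For a commutative ring $S$ put $H_S=(H^{\mathrm{ev}}(M;\mathbb{Z})/\mathrm{tors})\otimes S=\bigoplus_{j=0}^nH_S^{2j}$. We write $R_S$ for $H_S$ when it is regarded as a commutative ring under $\ast$; powers and polynomials in $R_S$ are taken with respect to $\ast$. We decompose
\[
c_1\ast_q=A(q)=\sum_{d\ge0}q^dA_d,\qquad A_d\colon H^{2j}\to H^{2j+2-2d},\qquad A_0=c_1\cup,\qquad A=\sum_dA_d .
\]

\subsection*{The nilpotent part of $c_1$}
We shall need the generalized eigenspaces of $A$ over $\mathbb{C}$, over rings of algebraic numbers and over their residue fields, compatibly.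

\begin{lemma}\label{lem:idem}
Suppose that the characteristic polynomial of $A$ on $H_S$ factors over $S$ as $\prod_\lambda(X-\lambda)^{m_\lambda}$, where the differences of distinct $\lambda$ are units of $S$. Then there are idempotents $e_\lambda\in R_S$, polynomials in $c_1$, with
\[
\sum_\lambda e_\lambda=1,\qquad e_\lambda\ast e_\mu=0\ \ (\lambda\ne\mu),\qquad (c_1-\lambda)^{m_\lambda}\ast e_\lambda=0 .
\]
A ring homomorphism $S\to S'$ preserves the hypothesis and carries the $e_\lambda$ to the corresponding idempotents of $R_{S'}$.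
\end{lemma}

\begin{proof}
For $\lambda\neq\mu$ the difference of $X-\mu$ and $X-\lambda$ is a unit, so these polynomials, and hence their powers, generate the unit ideal of $S[X]$. By the Chinese remainder theorem, $S[X]/(\chi)\cong\prod_\lambda S[X]/((X-\lambda)^{m_\lambda})$, where $\chi$ is the characteristic polynomial. By Cayley--Hamilton $\chi(c_1)=\chi(A)1=0$, so $X\mapsto c_1$ defines a homomorphism $S[X]/(\chi)\to R_S$; let $e_\lambda$ be the image of the idempotent of the $\lambda$-th factor. Units map to units under $S\to S'$, and the construction commutes with this base change.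
\end{proof}

In the situation of the lemma we call
\[
x=\sum_\lambda(c_1-\lambda)\ast e_\lambda\in R_S
\]
the \emph{nilpotent part} of $c_1$. It satisfies $x^j=\sum_\lambda(c_1-\lambda)^j\ast e_\lambda$ for $j\geq 1$. Take $S=\mathbb{C}$. The whole cohomology $H^*(M;\mathbb{C})$ is a unital $R_\mathbb{C}$-module on which $A$ acts as $c_1$. So it is the direct sum of the subspaces $e_\lambda\ast H^*(M;\mathbb{C})$, and on the $\lambda$-th of them $A-\lambda$ acts as the nilpotent element $x$. This is the decomposition into generalized eigenspaces, odd classes included, and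
\begin{equation}\label{eq:reduction}
\text{Theorem \ref{thm:main} is equivalent to } x^{n+1}=0 \text{ in } R_\mathbb{C}.
\end{equation}
Until the last step of the proof of Theorem~\ref{thm:unique} only even cohomology appears.

\subsection*{The connection}
Let $g$ act on $H_S^{2j}$ as multiplication by $j$, and let $t^g$ act on $H_S^{2j}[t^{\pm1}]$ as multiplication by $t^j$. On $H_S[q,t]$, with $|q|=|t|=2$, the operator $E=q\partial_q+t\partial_t+g$ multiplies a homogeneous element by half its degree. The quantum connection in the $q$-direction is $tq\partial_q+A(q)$. In the combination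
\begin{equation}\label{eq:euler}
tE-\bigl(tq\partial_q+A(q)\bigr)=t^2\partial_t+tg-A(q)
\end{equation}
the $q$-derivative cancels, so one can set $q=1$. This gives the operators
\[
\nabla=t^2\partial_t+tg-A,\qquad D=t^{-1}\nabla=t\partial_t+g-t^{-1}A ,
\]
which act on $H_S[t^{\pm1}]$ and on Laurent series in $t$ or in $t^{-1}$. The operator $\nabla$ preserves $H_S[t]$ and $tH_S[t]$ and induces $-A$ on the quotient. At the other end, $t^g(t\partial_t)t^{-g}=t\partial_t-g$ and $t^gA_dt^{-g}=t^{1-d}A_d$, so
\begin{equation}\label{eq:gauge}
D':=t^gDt^{-g}=t\partial_t-\sum_{d\ge0}t^{-d}A_d .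
\end{equation}
Thus $D'$ preserves $H_S[[t^{-1}]]$ and $t^{-1}H_S[[t^{-1}]]$ and induces $-c_1\cup$ on the quotient.

\subsection*{The $p$-curvature}
The reason for passing to characteristic $p$ is that the $p$-th power of a connection is a linear operator.

\begin{lemma}\label{lem:leibniz}
Let $K$ be a field of characteristic $p$ with a derivation $\delta$ such that $\delta^p=\delta$, and let $t\in K$ satisfy $\delta t=t$. Let $V$ be a $K$-vector space with an additive map $\mathcal{D}$ such that $\mathcal{D}(fv)=\delta(f)v+f\mathcal{D}v$. Then $\mathcal{D}^p-\mathcal{D}$ is $K$-linear and $(t\mathcal{D})^p=t^p(\mathcal{D}^p-\mathcal{D})$.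
\end{lemma}

\begin{proof}
By induction $\mathcal{D}^r(fv)=\sum_i\binom{r}{i}\delta^i(f)\mathcal{D}^{r-i}v$. For $r=p$ only $i=0$ and $i=p$ survive, so $\mathcal{D}^p(fv)=\delta(f)v+f\mathcal{D}^pv$; subtracting the rule for $\mathcal{D}$ gives linearity. From $\mathcal{D}t=t(\mathcal{D}+1)$ we get $(t\mathcal{D})^r=t^r\prod_{i=0}^{r-1}(\mathcal{D}+i)$ by induction, and $\prod_{i\in\mathbb{F}_p}(X+i)=X^p-X$.
\end{proof}

Let $p$ be a good prime and $k=\overline{\mathbb{F}}_p$. The lemma applies to $\delta=t\partial_t$ on each of the fields $k(t)$, $k((t))$, $k((t^{-1}))$, since $\delta^pt^r=r^pt^r=rt^r$. Hence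
\begin{equation}\label{eq:psi}
\Psi:=\nabla^p=t^p(D^p-D)
\end{equation}
is linear over these fields. As $\nabla$ preserves $H_k[t]$ and induces $-A$ modulo $t$, we have $\Psi\in\mathrm{End}(H_k)[t]$ and $\Psi|_{t=0}=(-A)^p$.

\section{A model: the cup product}\label{sec:model}

In this section we discard all curves of positive degree: $\ast$ is replaced by $\cup$ and $A$ by $A_0=c_1\cup$. We know that $c_1^{\cup(n+1)}=0$, and we derive it again from facts (a)--(c) of the introduction, all of which are explicit here. Let $p>n$ be a good prime.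

By \eqref{eq:gauge}, $D'=t\partial_t-A_0$. The two terms commute, $(t\partial_t)^p=t\partial_t$, and $A_0^p=0$, so $D'^p-D'=A_0$. Since $t^{-g}A_0t^g=t^{-1}A_0$, formula \eqref{eq:psi} gives
\[
\Psi=t^{p-1}A_0 .
\]
For $n=1$ this can be seen directly: $\nabla1=-c_1$ and $\nabla(t^rc_1)=(r+1)t^{r+1}c_1$, so $\nabla^p1=-(p-1)!\,t^{p-1}c_1=t^{p-1}c_1$ by Wilson's theorem.

(a) Define $\Phi(b)=(-t^{p-1})^ab$ for $b\in H_k^{2a}$. This map is injective, and $\Phi(-c_1\cup b)=t^{p-1}c_1\cup\Phi(b)=\Psi\Phi(b)$. So $\Psi$ corresponds to multiplication by $-c_1$, and $\Psi^j(1)=\Phi\bigl((-c_1)^{\cup j}\bigr)$.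

(b) The degree of $\Phi(b)$ in $t$ is at most $(p-1)n\le pn$ for every $b\in H_k$.

(c) The lattice $\Lambda=t^{-g}H_k[[t]]$ is stable under $D$, because $D'$ preserves $H_k[[t]]$. By \eqref{eq:psi}, $\Psi\Lambda\subset t^p\Lambda$. Since $H_k[[t]]\subset\Lambda\subset t^{-n}H_k[[t]]$, we get $\Psi^jH_k[[t]]\subset t^{pj}\Lambda\subset t^{pj-n}H_k[[t]]$.

The polynomial $\Psi^{n+1}(1)$ has degree at most $pn$ by (a) and (b), and is divisible by $t^{p(n+1)-n}$ by (c). As $p>n$, it vanishes, and $c_1^{\cup(n+1)}=0$ by the injectivity of $\Phi$. For $j=n$ the two bounds leave the window $pn-n\le r\le pn$ of exponents, and $\Psi^n(1)=t^{pn-n}c_1^{\cup n}$ lies in it.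

For the quantum product three things change. The map $\Phi$ is no longer elementary; it comes from quantum Steenrod operations, and we control the element that corresponds to $\Psi$ only to leading order at $t=\infty$. The operator $A$ has several eigenvalues, which must be separated at $t=0$. And the grading no longer provides a $D$-stable lattice, since by \eqref{eq:gauge} $D'$ has a pole at $t=0$; a lattice has to be constructed, at a distance from $H_k[[t]]$ that does not grow with $p$.

\section{Quantum Steenrod operations}\label{sec:steenrod}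

Fix a good prime $p$. We need many linear operators that commute with $\nabla$, enough to make $H_k\otimes k(t)$ a free module of rank one over the quantum ring. They are supplied by the following construction.

\subsection*{The input}
Let $\Gamma$ be the Novikov ring over $\mathbb{F}_p$ with variables $q^B$, where $B$ is a spherical class with $B=0$ or $\omega_M(B)>0$, and let $t,\theta$ be variables with $|t|=2$, $|\theta|=1$, $\theta^2=0$. For $b\in H^*(M;\mathbb{F}_p)$ there is an operation $Q\Sigma_b$ of degree $p|b|$ on $H^*(M;\Gamma)[[t,\theta]]$, linear over $\Gamma[[t,\theta]]$, with the following properties \cite{SW}: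
\begin{itemize}
\item $Q\Sigma_1=\mathrm{id}$;
\item $Q\Sigma_b\circ Q\Sigma_{b'}=(-1)^{|b||b'|p(p-1)/2}\,Q\Sigma_{b\ast b'}$, where the product is taken over $\Gamma$ and $Q\Sigma_{q^Bb}:=q^{pB}Q\Sigma_b$;
\item $Q\Sigma_b$ commutes with $t\partial_a+a\ast$ for $a\in H^2(M;\mathbb{Z})$, where $\partial_aq^B=(\int_Ba)\,q^B$;
\item $Q\Sigma_b(c)=\mathrm{St}(b)\cup c+(\text{terms with }q^B,\ B\ne0)$, where $\mathrm{St}$ is the classical total Steenrod power.
\end{itemize}
The operation is also additive in $b$. Indeed, $Q\Sigma_b$ depends linearly, and compatibly with multiplication by $t$, on the class of $b^{\otimes p}$ in $\mathbb{Z}/p$-equivariant cohomology. The difference $(b+b')^{\otimes p}-b^{\otimes p}-b'^{\otimes p}$ is a sum over free $\mathbb{Z}/p$-orbits of mixed tensors, that is, a transfer; its class is killed by $t$, and the target has no $t$-torsion.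

Now specialize $q^B\mapsto q^{c_1(B)}$, which turns $\partial_{c_1}$ into $q\partial_q$; restrict to even classes; and set $\theta=0$. For even $b$ and $c$ the coefficient of $\theta$ in $Q\Sigma_b(c)$ lies in odd cohomology, so the $\theta^0$-part lies in even cohomology, and linearity over $\theta$ makes compositions compatible with reduction modulo $\theta$. Call the result $Q_b$. For $b\in H^{2a}_{\mathbb{F}_p}$ we have:
\begin{enumerate}
\item[(Q1)] $Q_b=\sum_{d,l\ge0}Q_b^{d,l}q^dt^l$ is an $\mathbb{F}_p[q,t]$-linear endomorphism of $H_{\mathbb{F}_p}[q,t]$ with $Q_b^{d,l}\colon H^{2i}\to H^{2(i+pa-d-l)}$; the sum is finite because $Q_b^{d,l}=0$ for $d+l>n+pa$.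
\item[(Q2)] $Q_b$ is additive, hence $\mathbb{F}_p$-linear, in $b$.
\item[(Q3)] $Q_1=\mathrm{id}$ and $Q_bQ_{b'}=Q_{b\ast_qb'}$, where $Q_{q^db}:=q^{pd}Q_b$.
\item[(Q4)] $[\,tq\partial_q+A(q),\,Q_b\,]=0$.
\item[(Q5)] $Q_b(1)|_{q=0}=\mathrm{St}(b)$ modulo $\theta$. Here $\mathrm{St}(b)=\sum_{j\ge a}t^{pa-j}\mathrm{St}_j(b)$ modulo $\theta$, with $\mathrm{St}_j(b)\in H^{2j}_{\mathbb{F}_p}$ and $\mathrm{St}_a(b)=\varepsilon_ab$ for a constant $\varepsilon_a\in\mathbb{F}_p^\times$, and
\[
\mathrm{St}(c_1)=\prod_{i\in\mathbb{F}_p}(c_1+it)=c_1^{\cup p}-t^{p-1}c_1 .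
\]
\end{enumerate}
The last formula is unchanged when $t$ is multiplied by an element of $\mathbb{F}_p^\times$, so it does not depend on the normalization of $t$. Monotonicity is what makes (Q1) and (Q4) fit together: the exponent $d$ of $q$ is at once nonnegative, the degree of the variable, and the eigenvalue of $\partial_{c_1}$.

\subsection*{The map $\Phi$}
Set $q=1$: for homogeneous $b\in R_{\mathbb{F}_p}$ let $P_b=\sum_{d,l}Q_b^{d,l}t^l\in\mathrm{End}(H_{\mathbb{F}_p})[t]$. By (Q2) we can extend $b\mapsto P_b$ linearly to $b\in R_k$, and then $K$-linearly to $b\in R_k\otimes K$, where $K$ is any of $k(t)$, $k((t))$, $k((t^{-1}))$. Each $P_b$ is a $K$-linear endomorphism of $H_k\otimes K$. Define the $K$-linear map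
\[
\Phi\colon R_k\otimes K\to H_k\otimes K,\qquad\Phi(b)=P_b(1).
\]
For $v=\sum_rt^rv_r\in H_k((t^{-1}))$ let $\deg_tv$ be the largest $r$ with $v_r\neq0$.

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(i)] $P_1=\mathrm{id}$ and $P_bP_{b'}=P_{b\ast b'}$; in particular $P_b\Phi(b')=\Phi(b\ast b')$.
\item[(ii)] $[\nabla,P_b]=0$ for $b\in R_k$.
\item[(iii)] For $b\in H_k^{2a}$ we have $\Phi(b)\in H_k[t]$ and $\deg_t\Phi(b)\le pa$.
\item[(iv)] $\Phi=t^{-g}\,T\,t^{pg}$, where $T\in\mathrm{End}(H_k)[t^{-1}]$ has as its value at $t=\infty$ the invertible map $T_\infty=\mathrm{St}(\cdot)|_{t=1}$, extended $k$-linearly. Hence $T$ is an automorphism of $H_k[[t^{-1}]]$, and $\Phi$ is an isomorphism for each of the three fields $K$.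
\end{enumerate}
\end{lemma}

\begin{proof}
(i) This is (Q3) at $q=1$; both sides are bilinear in $b,b'$.

(ii) By linearity let $b\in H^{2a}_{\mathbb{F}_p}$. By (Q1), $[E,Q_b^{d,l}q^dt^l]=\bigl(d+l+(pa-d-l)\bigr)Q_b^{d,l}q^dt^l=0$ in characteristic $p$. So $Q_b$ commutes with $tE$, and by (Q4) and \eqref{eq:euler} with $t^2\partial_t+tg-A(q)$. Both operators are linear in $q$, and we set $q=1$.

(iii), (iv) Let $b\in H^{2a}_k$. By (Q1), $Q_b^{d,l}(1)$ lies in $H^{2j}_k$ with $j=pa-d-l$. So
\[
\Phi(b)=\sum_{j,d\ge0}t^{pa-j-d}\varphi_{j,d}(b),\qquad\varphi_{j,d}(b)\in H_k^{2j},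
\]
a finite sum in which only nonnegative exponents occur; this gives (iii). Put $T(b)=t^{-pa}t^g\Phi(b)=\sum_{j,d}t^{-d}\varphi_{j,d}(b)$. Then $\Phi=t^{-g}Tt^{pg}$, and $T_\infty(b)=\sum_j\varphi_{j,0}(b)=\mathrm{St}(b)|_{t=1}$ by (Q5). Also by (Q5), $T_\infty(b)=\varepsilon_ab+(\text{terms of higher degree})$, so $T_\infty$ is invertible. Thus $\det T\in k[t^{-1}]$ has nonzero constant term. It is a unit of $k[[t^{-1}]]$, and $\det\Phi$, which is $\det T$ times a power of $t$, is a nonzero Laurent polynomial.
\end{proof}

\section{The $p$-curvature as a multiplication operator}\label{sec:pcurv}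

By Lemma~\ref{lem:phi}, $H_k\otimes k(t)$ is a free module of rank one over $R_k\otimes k(t)$, generated by $1$, and $\Psi=\nabla^p$ is an endomorphism of this module. It is therefore multiplication by a ring element $\beta$. The model suggests $\beta=-c_1$; what we prove, and all we need, is that this holds to leading order at $t=\infty$, up to a scalar, with an error that is small on the scale $t^{-p}$ and not just $t^{-1}$.

\begin{lemma}\label{lem:beta}
There is a unique $\beta\in R_k\otimes k(t)$ with $\Psi\Phi(b)=\Phi(\beta\ast b)$ for all $b\in R_k\otimes K$. Its expansion in $R_k((t^{-1}))$ has the form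
\[
\beta=-c_1+\kappa+\sum_{l\ge1}t^{-pl}\beta_l,\qquad\kappa\in k,\quad\beta_l\in R_k .
\]
\end{lemma}

\begin{proof}
The case $b=1$ forces $\Phi(\beta)=\Psi(1)$, and this defines $\beta$ by Lemma~\ref{lem:phi}(iv). For $b\in R_k$, parts (i) and (ii) of that lemma give $\Psi\Phi(b)=\Psi P_b(1)=P_b\Psi(1)=P_b\Phi(\beta)=\Phi(\beta\ast b)$, and both sides are $K$-linear in $b$. Since $\Phi(\beta\ast b)=P_\beta\Phi(b)$ and $\Phi$ is onto, $\Psi=P_\beta$.

\emph{Step 1: $\partial_t\beta=0$.} Write $\beta=\sum_if_ib_i$ with $f_i\in k(t)$ and $b_i\in R_k$. By the Leibniz rule and Lemma~\ref{lem:phi}(ii),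
\[
\nabla\Phi(\beta)=\sum_it^2f_i'\,P_{b_i}(1)+\sum_if_iP_{b_i}\nabla(1)=\Phi(t^2\partial_t\beta)+P_\beta\nabla(1).
\]
On the other hand $\nabla\Phi(\beta)=\nabla\Psi(1)=\Psi\nabla(1)=P_\beta\nabla(1)$. So $\Phi(t^2\partial_t\beta)=0$ and $\partial_t\beta=0$. In the expansion at infinity only exponents divisible by $p$ occur: $\beta\in R_k((t^{-p}))$.

\emph{Step 2: the leading term.} Put $\gamma=t^{-p}t^{pg}\beta\in H_k((t^{-p}))$. By Lemma~\ref{lem:phi}(iv), \eqref{eq:psi}, \eqref{eq:gauge} and $t^g(1)=1$,
\[
T(\gamma)=t^{-p}t^g\Phi(\beta)=t^{-p}t^g\Psi(1)=t^g(D^p-D)(1)=(D'^p-D')(1).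
\]
As $D'$ induces $-c_1\cup$ on $H_k[[t^{-1}]]/t^{-1}H_k[[t^{-1}]]$ and $p$ is odd, the right side lies in $H_k[[t^{-1}]]$ and has constant term $c_1-c_1^{\cup p}$. By (Q5) this is $T_\infty(-c_1)$. Since $T$ is an automorphism of $H_k[[t^{-1}]]$, we conclude that $\gamma\in H_k[[t^{-1}]]$ with constant term $-c_1$. Together with Step 1, $\gamma\in-c_1+t^{-p}H_k[[t^{-p}]]$.

\emph{Step 3: undoing the gauge.} The components in $H^{2a}$ are related by $\beta_{(a)}=t^{p(1-a)}\gamma_{(a)}$. For $a=0$ we have $\gamma_{(0)}\in t^{-p}H^0_k[[t^{-p}]]$, so $\beta_{(0)}\in k[[t^{-p}]]\cdot1$, because $M$ is connected; its constant term is $\kappa$. For $a=1$, $\beta_{(1)}=\gamma_{(1)}\in-c_1+t^{-p}H^2_k[[t^{-p}]]$. For $a\ge2$, $\beta_{(a)}\in t^{-pa}H^{2a}_k[[t^{-p}]]$.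
\end{proof}

The operator $\Psi$ is polynomial in $t$, while $\beta$ is bounded at $t=\infty$. As for a function on the projective line, this forces the eigenvalues to be constant.

\begin{lemma}\label{lem:eigen}
Let $\lambda$ run over the eigenvalues of $A$ on $H_k$, with multiplicities $m_\lambda$ and idempotents $e_\lambda\in R_k$. The characteristic polynomial of $\Psi$ over $k(t)$ is $\prod_\lambda(X-\kappa+\lambda)^{m_\lambda}$, and $\Phi\bigl((e_\lambda\ast R_k)\otimes K\bigr)$ is the generalized $(\kappa-\lambda)$-eigenspace of $\Psi$ in $H_k\otimes K$.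
\end{lemma}

\begin{proof}
Through $\Phi$, the operator $\Psi$ is multiplication by $\beta$ on $R_k\otimes k(t)$. The finite-dimensional commutative algebra $R_k$ over the algebraically closed field $k$ is a product of local algebras $R_\chi$, indexed by the characters $\chi\colon R_k\to k$, each with nilpotent maximal ideal and residue field $k$. On $R_\chi\otimes k(t)$ the element $\beta-\chi(\beta)$ is nilpotent, where $\chi(\beta)\in k(t)$ is defined by extending $\chi$ linearly. So $\chi(\beta)$ is the only eigenvalue of $\beta$ on this factor. It is a root of the characteristic polynomial of $\Psi$, a monic polynomial over $k[t]$, and $k[t]$ is integrally closed; hence $\chi(\beta)\in k[t]$. By Lemma~\ref{lem:beta} its expansion at infinity is $\kappa-\chi(c_1)+O(t^{-p})$, so $\chi(\beta)=\kappa-\chi(c_1)$. Finally, $c_1-\chi(c_1)$ is nilpotent on $R_\chi$, so $e_\lambda\ast R_k$ is the product of the $R_\chi$ with $\chi(c_1)=\lambda$, and it has dimension $m_\lambda$.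
\end{proof}

\begin{remark}\label{rem:kappa}
The constant $\kappa$ is harmless below, and it vanishes if $p\nmid\dim H_k$. Indeed, the trace of $\Psi$ is the constant $\kappa\dim H_k-\mathrm{tr}A$ by Lemma~\ref{lem:eigen}, and at $t=0$ it is $-\sum_\lambda m_\lambda\lambda^p=-(\mathrm{tr}A)^p=-\mathrm{tr}A$, because $\mathrm{tr}A\in\mathbb{F}_p$.
\end{remark}

\begin{example}\label{ex:sphere}
Let $M=S^2$ and $p=3$. With $h$ the point class, $c_1=2h$ and $h\ast h=1$. Modulo $3$ we have $\nabla1=-2h=h$ and $\nabla h=th-2=th+1$, so
\begin{align*}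
\Psi(1)&=\nabla(th+1)=t^2h+t(th+1)+h=t+(1-t^2)h,\\
\Psi(h)&=\nabla\bigl(t+(1-t^2)h\bigr)=t^2+th-2t^3h+(1-t^2)(th+1)=1-th .
\end{align*}
The matrix $\Psi=\begin{pmatrix}t&1\\1-t^2&-t\end{pmatrix}$ depends on $t$, but $\Psi^2=1$, and the eigenvalues are the constants $\pm1$. Hence $\beta^2=1$ in $R_k\otimes k(t)\cong k(t)\times k(t)$, so $\beta\in\{\pm1,\pm h\}$, and Lemma~\ref{lem:beta} leaves only $\beta=-c_1=h$. Therefore $\Phi(h)=t+(1-t^2)h$: the term $-t^2h$ is $\mathrm{St}(h)$, as in the model, and $t+h$ is the quantum correction.
\end{example}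

\section{Regularity at $t=0$, uniformly in $p$}\label{sec:regular}

We turn to fact (c). For a single prime, a divisibility statement with an unspecified constant is useless, since the final inequality is $p>C$. We therefore construct the lattices once, over a ring $O$ of algebraic numbers, and reduce them modulo primes. Characteristic $p$ is used inside the construction, to prove that the lattices exist.

\subsection*{The ring $O$}
The eigenvalues $\mu$ of $A$ on $H_\mathbb{C}$ are algebraic integers, since $A$ preserves $H_\mathbb{Z}$. Let $F$ be a number field containing them, with ring of integers $O_F$, and let $O=O_F[1/m_0]$. Here $m_0$ is a positive integer divisible by $2$, by the primes for which $H^*(M;\mathbb{Z})$ has torsion, and by the norms of the differences of distinct eigenvalues. Lemma~\ref{lem:idem} applies to $S=O$ and gives $H_O=\bigoplus_\mu H_\mu$ with $H_\mu=e_\mu\ast H_O$. An $F$-basis of $H_\mu\otimes F$ chosen inside $H_\mu$ spans a submodule of finite index in $H_\mu$ over $O_F[1/m_0]$, killed by some integer; including that integer in $m_0$,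 we may assume that each $H_\mu$ is free. We enlarge $m_0$ finitely many more times below, keeping the notation $O$ and base changing all objects. Write $O((t))=O[[t]][t^{-1}]$. We use repeatedly that $O$ has infinitely many nonzero primes and that a nonzero element of $O$ lies in only finitely many of them.

For a nonzero prime $\mathfrak{p}$ of $O$, the residue characteristic $p$ is good, and we embed $O/\mathfrak{p}$ in $k=\overline{\mathbb{F}}_p$. Coefficientwise reduction $H_O((t))\to H_k((t))$ is compatible with $\nabla$. By Lemma~\ref{lem:idem}, the eigenvalues of $A$ on $H_k$ are the reductions of the $\mu$, which stay distinct, and the $e_\mu$ and $x$ reduce to their counterparts in $R_k$. We denote the reduction of $\mu$ again by $\mu$.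

\subsection*{Separating the eigenvalues}

\begin{lemma}\label{lem:split}
There are $G=1+\sum_{i\ge1}t^iG_i$ and $B=-A+\sum_{i\ge1}t^iB_i$ in $\mathrm{End}(H_O)[[t]]$, with $B$ preserving each $H_\mu[[t]]$, such that $\nabla G=G(t^2\partial_t+B)$.
\end{lemma}

\begin{proof}
The equation reads $t^2\partial_t(G)+(tg-A)G=GB$. It holds modulo $t$, and with $G_0=1$ its $t^i$-coefficient for $i\ge1$ is
\[
(G_iA-AG_i)-B_i=\sum_{0<a<i}G_aB_{i-a}-(i-1)G_{i-1}-gG_{i-1}.
\]
The right side is known by induction. We look for $G_i$ with zero diagonal blocks with respect to $\bigoplus_\mu H_\mu$ and for $B_i$ block diagonal. Then $G_iA-AG_i$ has zero diagonal blocks, so the diagonal part of the equation determines $B_i$. On $\mathrm{Hom}(H_\mu,H_{\mu'})$ with $\mu\ne\mu'$,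
\[
XA-AX=(\mu-\mu')X+X(A-\mu)-(A-\mu')X ,
\]
and the last two terms are commuting nilpotent operators in $X$. So $X\mapsto XA-AX$ is a unit plus a nilpotent map, hence invertible over $O$, and the off-diagonal part determines $G_i$.
\end{proof}

Put $L_\mu=G(H_\mu[[t]])$. As $G$ is invertible, $H_O[[t]]=\bigoplus_\mu L_\mu$ is a $\nabla$-stable decomposition into free $O[[t]]$-modules. On $L_\mu[t^{-1}]$ define
\[
D_\mu=t^{-1}(\nabla+\mu).
\]
It satisfies the Leibniz rule with respect to $t\partial_t$ and maps $t^rL_\mu$ to $t^{r-1}L_\mu$. Modulo $\mathfrak{p}$ we have $L_{\mu,k}=G(H_{\mu,k}[[t]])$ and $H_k[[t]]=\bigoplus_\mu L_{\mu,k}$, so that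
\begin{equation}\label{eq:intersect}
L_{\mu,k}[t^{-1}]\cap H_k[[t]]=L_{\mu,k}.
\end{equation}
Since the scalar $\mu$ commutes with $\nabla$, Lemma~\ref{lem:leibniz} gives
\begin{equation}\label{eq:psimu}
\Psi+\mu^p=(\nabla+\mu)^p=t^p(D_\mu^p-D_\mu)\qquad\text{on }L_{\mu,k}[t^{-1}].
\end{equation}

\begin{lemma}\label{lem:nilp}
For every nonzero prime $\mathfrak{p}$ of $O$, the operator $\Psi+\mu^p$ is nilpotent on $L_{\mu,k}[t^{-1}]$, and the spaces $L_{\mu,k}[t^{-1}]$ are the generalized eigenspaces of $\Psi$ in $H_k((t))$, with the distinct eigenvalues $-\mu^p$.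
\end{lemma}

\begin{proof}
The operator $\Psi$ is a $k[[t]]$-linear endomorphism of the free module $L_{\mu,k}$. Its characteristic polynomial there divides that of $\Psi$ on $H_k((t))$, whose roots lie in $k$ by Lemma~\ref{lem:eigen}. So it has coefficients in $k$ and can be computed modulo $t$. Through $G$, the operator $\nabla$ acts on $L_{\mu,k}/tL_{\mu,k}\cong H_{\mu,k}$ as $-A$, so $\Psi$ acts as $(-A)^p$, whose only eigenvalue is $-\mu^p$. The characteristic polynomial is thus a power of $X+\mu^p$, and Cayley--Hamilton gives nilpotence. The values $-\mu^p$ are distinct because the Frobenius map of $k$ is injective.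
\end{proof}

\subsection*{A stable lattice}
By \eqref{eq:psimu}, a $D_\mu$-stable lattice is one on which $\Psi+\mu^p$ is divisible by $t^p$. The lattice $L_\mu$ itself need not be stable: $tD_\mu$ induces $\mu-A$ on $L_\mu/tL_\mu$, which is nilpotent but may be nonzero. Nilpotence of this leading term does not by itself guarantee a stable lattice (Remark~\ref{rem:irregular}); nilpotence of the $p$-curvature does.

\begin{lemma}\label{lem:regular}
After enlarging $m_0$, there are an integer $s\ge0$ and, for each $\mu$, a $D_\mu$-stable free $O[[t]]$-submodule $\Lambda_\mu\subset L_\mu[t^{-1}]$ with $t^sL_\mu\subset\Lambda_\mu\subset t^{-s}L_\mu$.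
\end{lemma}

\begin{proof}
Fix $\mu$, and write $L=L_\mu$, $\mathcal{D}=D_\mu$, $m=\mathrm{rk}\,L$, $L^F=G\bigl((H_\mu\otimes F)[[t]]\bigr)$. Determinants are taken in a fixed $O[[t]]$-basis of $L$. The plan is to replace the system by one scalar equation, for which there is a natural candidate lattice and an explicit leading term.

\emph{Step 1: a cyclic vector over $O$.} The cyclic vector theorem \cite[II.1.3]{Del} states that a finite-dimensional vector space with a connection over a field of characteristic $0$ with a nonzero derivation has a cyclic vector. So there is $e\in L^F[t^{-1}]$ such that $e,\mathcal{D}e,\dots,\mathcal{D}^{m-1}e$ is an $F((t))$-basis, that is, $\Delta(e)=\det(e,\dots,\mathcal{D}^{m-1}e)\neq0$. Since $\mathcal{D}^i(t^re)=t^r(\mathcal{D}+r)^ie$, we have $\Delta(t^re)=t^{rm}\Delta(e)$, and we may assume $e\in L^F$. Changing $e$ by an element of $t^rL^F$, $r\ge0$, changes the column $\mathcal{D}^ie\in t^{-i}L^F$ by an element of $t^{r-i}L^F$, and hence, by multilinearity, changes $\Delta(e)$ by an element of $t^{r-m(m-1)/2}F[[t]]$. For large $r$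 we may therefore truncate the coordinates of $e$ to polynomials in $t$ and keep $\Delta(e)\ne0$; multiplying by a nonzero integer, we arrange that they lie in $O[t]$. Now $e\in L$, $\mathcal{D}^ie\in t^{-i}L$, and $\Delta(e)$ is a nonzero element of $O((t))$. Enlarge $m_0$ so that its leading coefficient becomes a unit. Then $\Delta(e)$ is a unit of $O((t))$, the vectors $\mathcal{D}^ie$ with $i<m$ form an $O((t))$-basis of $L[t^{-1}]$, and
\[
\mathcal{D}^me=\sum_{i<m}a_i\mathcal{D}^ie,\qquad a_i\in O((t)).
\]
Modulo every $\mathfrak{p}$, the $\mathcal{D}^ie$ remain a basis of $V=L_{\mu,k}[t^{-1}]$ over $k((t))$.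

\emph{Step 2: all $a_i$ lie in $O[[t]]$.} Suppose not. Then the maximum of $-\mathrm{ord}_t(a_i)/(m-i)$ over the $i$ with $a_i\ne0$ is a positive rational number $u/v$, with integers $u,v\ge1$. It measures the rate at which $\mathcal{D}$ creates poles, and to rescale by this rate we adjoin $\tau$ with $\tau^v=t$. The series $a_i\tau^{u(m-i)}$ has $\tau$-order $v\,\mathrm{ord}_t(a_i)+u(m-i)\ge0$, with equality for some $i$. So it lies in $O[[\tau]]$, with constant term $z_i\in O$, and not all $z_i$ are zero. Choose $\mathfrak{p}$ with $p\nmid v$ and some $z_i\notin\mathfrak{p}$.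

Let $V_\tau=V\otimes_{k((t))}k((\tau))$. The derivation $\delta=v^{-1}\tau\partial_\tau$ of $k((\tau))$ extends $t\partial_t$, and $\mathcal{D}$ extends to $V_\tau$ by the Leibniz rule with respect to $\delta$. As $\delta\tau^r=(r/v)\tau^r$ with $r/v\in\mathbb{F}_p$, we have $\delta^p=\delta$. By Lemma~\ref{lem:leibniz}, $\mathcal{D}^p-\mathcal{D}$ is $k((\tau))$-linear on $V_\tau$. On $V$ it equals $t^{-p}(\Psi+\mu^p)$ by \eqref{eq:psimu}, which is nilpotent by Lemma~\ref{lem:nilp} and linearity. So $\mathcal{D}^p-\mathcal{D}$ is nilpotent on $V_\tau$.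

The vectors $f_i=\tau^{ui}\mathcal{D}^ie$, $0\le i<m$, form a basis of $V_\tau$, and
\begin{align*}
\mathcal{D}f_i&=\tfrac{ui}{v}f_i+\tau^{-u}f_{i+1}\qquad(i<m-1),\\
\mathcal{D}f_{m-1}&=\tfrac{u(m-1)}{v}f_{m-1}+\tau^{-u}\sum_{i<m}a_i\tau^{u(m-i)}f_i .
\end{align*}
Let $\Lambda'=\bigoplus_ik[[\tau]]f_i$, and let $Z$ be the companion matrix with $Zf_i=f_{i+1}$ for $i<m-1$ and $Zf_{m-1}=\sum_iz_if_i$; its characteristic polynomial is $X^m-\sum_iz_iX^i$. For $\phi\in\tau^{-r}k[[\tau]]$ we have $\mathcal{D}(\phi f_i)=\delta(\phi)f_i+\phi\mathcal{D}f_i$ with $\delta(\phi)\in\tau^{-r}k[[\tau]]$. Since $u\ge1$, it follows that $\mathcal{D}$ maps $\tau^{-r}\Lambda'$ to $\tau^{-r-u}\Lambda'$ for all $r$, and that the induced map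
\[
\tau^{-r}\Lambda'/\tau^{-r+1}\Lambda'\longrightarrow\tau^{-r-u}\Lambda'/\tau^{-r-u+1}\Lambda'
\]
has matrix $Z$ in the bases given by the $f_i$. Since $pu>u$, the operator $\mathcal{D}^p-\mathcal{D}$ maps $\tau^{-r}\Lambda'$ to $\tau^{-r-pu}\Lambda'$ and induces $Z^p$ on leading terms. A power of it vanishes, so a power of $Z$ vanishes. But the characteristic polynomial of $Z$ over $k$ is not $X^m$, a contradiction.

\emph{Step 3: the lattice.} Let $\Lambda_\mu=\bigoplus_{i<m}O[[t]]\mathcal{D}^ie$. It is $\mathcal{D}$-stable by Step 2 and the Leibniz rule. The matrix expressing the $\mathcal{D}^ie$ in the basis of $L$ has entries in $O((t))$, and so does its inverse, as $\Delta(e)$ is a unit. Take $s$ larger than the pole orders of all these entries, for all $\mu$.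
\end{proof}

\begin{remark}\label{rem:irregular}
Let $\mathcal{D}$ act on $\mathbb{Q}((t))e\oplus\mathbb{Q}((t))\mathcal{D}e$ by $\mathcal{D}^2e=t^{-1}e$. With $f=t\mathcal{D}e$ we have $t\mathcal{D}e=f$ and $t\mathcal{D}f=te+tf$, so $t\mathcal{D}$ preserves the lattice spanned by $e,f$ and is nilpotent modulo $t$. Here $u/v=1/2$ and $Z$ has characteristic polynomial $X^2-1$. As $Z$ is invertible, each application of $\mathcal{D}$ raises the pole order of a nonzero vector by one power of $\tau=t^{1/2}$, and no lattice is $\mathcal{D}$-stable. So Lemma~\ref{lem:nilp}, and with it the Steenrod operations, cannot be dropped from the proof of Lemma~\ref{lem:regular}.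
\end{remark}

From now on $O$ is fixed and $C=2s$. This constant does not depend on $\mathfrak{p}$.

\begin{proposition}\label{prop:order}
For every nonzero prime $\mathfrak{p}$ of $O$, every $\mu$ and every $j\ge0$,
\[
(\Psi+\mu^p)^jL_{\mu,k}\subset t^{\,pj-C}L_{\mu,k}.
\]
\end{proposition}

\begin{proof}
Let $\Lambda_{\mu,k}$ be the $k[[t]]$-span of the reduced basis of $\Lambda_\mu$. It is $D_\mu$-stable and $t^sL_{\mu,k}\subset\Lambda_{\mu,k}\subset t^{-s}L_{\mu,k}$, since both statements are expressed by matrices over $O[[t]]$. By \eqref{eq:psimu}, $\Psi+\mu^p$ maps $\Lambda_{\mu,k}$ into $t^p\Lambda_{\mu,k}$. By linearity,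
\[
(\Psi+\mu^p)^jL_{\mu,k}\subset t^{-s}(\Psi+\mu^p)^j\Lambda_{\mu,k}\subset t^{pj-s}\Lambda_{\mu,k}\subset t^{pj-2s}L_{\mu,k}.\qedhere
\]
\end{proof}

\section{Degree against order of vanishing}\label{sec:proof}

Both theorems follow from one comparison. Recall that $x$ is the nilpotent part of $c_1$.

\begin{proposition}\label{prop:key}
Let $\mathfrak{p}$ be a prime of $O$ of residue characteristic $p>C$, let $j\ge n$ and $b\in R_k$. If $x^j\ast b\in\bigoplus_{a<j}H_k^{2a}$, then $x^j\ast b=0$.
\end{proposition}

\begin{proof}
Let $\lambda$ be an eigenvalue of $A$ on $H_k$. By Lemma~\ref{lem:eigen}, $\kappa-\lambda$ is an eigenvalue of $\Psi$, so by Lemma~\ref{lem:nilp} there is a unique $\mu$ with $\kappa-\lambda=-\mu^p$. (When $\kappa=0$, this says $\lambda=\mu^p$.) The vector $\Phi(e_\lambda\ast b)$ lies in $H_k[t]$ and in the generalized $(-\mu^p)$-eigenspace of $\Psi$, hence in $L_{\mu,k}$ by \eqref{eq:intersect}. Put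
\[
w_\lambda=(\Psi-\kappa+\lambda)^j\,\Phi(e_\lambda\ast b)=(\Psi+\mu^p)^j\,\Phi(e_\lambda\ast b),\qquad w=\sum_\lambda w_\lambda .
\]

\emph{At $t=0$.} Each $w_\lambda$ lies in $H_k[t]$, because $\Psi$ and $\Phi(e_\lambda\ast b)$ are polynomial in $t$, and in $t^{pj-C}H_k[[t]]$ by Proposition~\ref{prop:order}. So $w$ is a polynomial divisible by $t^{pj-C}$.

\emph{At $t=\infty$.} By Lemma~\ref{lem:beta}, $w=\Phi(U)$ with $U=\sum_\lambda(\beta-\kappa+\lambda)^j\ast e_\lambda\ast b$, and $\beta-\kappa+\lambda=-(c_1-\lambda)+\sum_{l\ge1}t^{-pl}\beta_l$. Therefore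
\[
U=\sum_{l\ge0}t^{-pl}U_l,\qquad U_l\in R_k,\qquad U_0=\sum_\lambda(-1)^j(c_1-\lambda)^j\ast e_\lambda\ast b=(-1)^jx^j\ast b ,
\]
and $w=\sum_lt^{-pl}\Phi(U_l)$ in $H_k((t^{-1}))$. By Lemma~\ref{lem:phi}(iii) and the hypothesis, $\deg_t\Phi(U_0)\le p(j-1)$. For $l\ge1$ the same lemma gives $\deg_t\bigl(t^{-pl}\Phi(U_l)\bigr)\le pn-p\le p(j-1)$; here we use $j\ge n$ and the fact that the error in Lemma~\ref{lem:beta} is of order $t^{-p}$. So $\deg_tw\le p(j-1)$.

Since $p>C$, we have $p(j-1)<pj-C$, and $w=0$. As $\Phi$ is injective over $k((t^{-1}))$, we get $U=0$, and in particular $U_0=0$.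
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $j=n+1$ the hypothesis of Proposition~\ref{prop:key} is empty, since $H_k=\bigoplus_{a\le n}H_k^{2a}$. Taking $b=1$, we find $x^{n+1}=0$ in $R_k$ whenever $p>C$. So the element $x^{n+1}$ of the free $O$-module $R_O$ vanishes modulo all but finitely many primes of $O$, and hence is zero. By Lemma~\ref{lem:idem} its image in $R_\mathbb{C}$ is the $(n+1)$-st power of the nilpotent part of $c_1$, and \eqref{eq:reduction} concludes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]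
On each generalized eigenspace $x$ acts as $A-\lambda$, and $x^{n+1}=0$. A Jordan block of size $n+1$ contributes $1$ to the rank of $x^n$ and a smaller block contributes $0$. So the number of blocks of size $n+1$ in even (or odd) cohomology is the rank of $y=x^n$ acting there.

\emph{Even cohomology.} Let $p>C$. By Proposition~\ref{prop:key} with $j=n$, an element of $y\ast R_k$ with zero component in $H_k^{2n}$ is zero. So $y\ast R_k$ injects into $H_k^{2n}$, which is one-dimensional because $M$ is connected, and all $2\times2$ minors of the matrix of $y\ast$ on $R_O$ vanish modulo $\mathfrak{p}$. This holds for all but finitely many $\mathfrak{p}$, so the minors are zero and $y\ast$ has rank at most $1$ on $R_\mathbb{C}$.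

\emph{Odd cohomology.} If $y=0$ in $R_\mathbb{C}$, then $y$ acts as zero on all of $H^*(M;\mathbb{C})$ and there is no block of size $n+1$. Suppose $y\ne0$. Then $y\ast R_\mathbb{C}=\mathbb{C}y$, so $y\ast b=\chi(b)y$ for $b\in R_\mathbb{C}$, and associativity makes $\chi\colon R_\mathbb{C}\to\mathbb{C}$ a ring homomorphism. Let $a,a'$ be odd classes. Graded commutativity gives $a\ast a=0$, so $(a\ast a')^2=-a\ast a\ast a'\ast a'=0$, and therefore $\chi(a\ast a')=0$. The Frobenius property with first argument $1$ reads $\int_Mb\cup c=\int_Mb\ast c$, so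
\[
\int_M(y\ast a)\cup a'=\int_My\ast(a\ast a')=\chi(a\ast a')\int_My=0 .
\]
As $\dim M$ is even, the Poincar\'e pairing is nondegenerate on odd cohomology, so $y\ast a=0$. Thus all blocks in odd cohomology have size at most $n$.

\emph{The eigenvalue.} Suppose that $A$ has a block of size $n+1$ on $H_\mathbb{C}$, with eigenvalue $\lambda$. The matrix of $A$ has integer entries, so for every automorphism $\sigma$ of $\overline{\mathbb{Q}}$ and every $i$ the matrices $(A-\lambda)^i$ and $(A-\sigma\lambda)^i$ have the same rank. These ranks determine the block sizes, so there is a block of size $n+1$ at $\sigma\lambda$, and uniqueness forces $\sigma\lambda=\lambda$. Hence $\lambda$ is rational; being an algebraic integer, it is an integer.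
\end{proof}

\section{Blocks of size $n$}\label{sec:examples}

This section is not used above, and for general $n$ it rests on a relation quoted from the literature. Let $X\subset\mathbb{CP}^{n+1}$ be a smooth hypersurface of degree $n+1$. By adjunction $c_1(X)=h$, the hyperplane class, so $X$ is monotone of dimension $2n$. At $q=1$ one has \cite{Giv} (see also \cite{She})
\begin{equation}\label{eq:givental}
\bigl(h+(n+1)!\bigr)^{n+1}=(n+1)^{n+1}\bigl(h+(n+1)!\bigr)^n .
\end{equation}
The quantum power $h^i$ equals $h^{\cup i}$ plus terms of lower degree, and $h^{\cup i}\neq0$ for $i\le n$. So $1,h,\dots,h^n$ are linearly independent, and no nonzero polynomial of degree at most $n$ annihilates $A$. By \eqref{eq:givental} the minimal polynomial of $A$ is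
\[
\bigl(X+(n+1)!\bigr)^n\,\bigl(X+(n+1)!-(n+1)^{n+1}\bigr),
\]
and the largest Jordan block at the eigenvalue $-(n+1)!$ has size exactly $n$.

In low dimension \eqref{eq:givental} can be checked directly. For $n=1$, $X$ is a conic, $h$ is twice the point class, and $h\ast h=4$; the relation reads $(h+2)(h-2)=0$.

For $n=2$, $X$ is a cubic surface. Let $\mathrm{pt}\in H^4$ be the point class, so $h\cup h=3\,\mathrm{pt}$, and identify curves with their dual classes in $H^2$. An insertion of $h$ multiplies the contribution of a class $B$ by $h\cdot B$. The curves that matter are the $27$ lines $\ell$, with $c_1=1$; the $27$ conic classes $h-\ell$, with $c_1=2$ and one curve through a given general point; and the $72+12=84$ rational curves with $c_1=3$ through two general points. Each line has self-intersection $-1$ and meets $10$ others, and the lines span $H^2$, so $\sum\ell=9h$ and $\sum(h-\ell)=18h$. In $h\ast h$ the lines contribute $\sum\ell=9h$ and the conics $27\cdot2^2=108$. In $h\ast\mathrm{pt}$ the lines miss the point, the conics contribute $2\cdot18h$, and the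 curves with $c_1=3$ contribute $3\cdot84$. Thus
\[
h\ast h=3\,\mathrm{pt}+9h+108,\qquad h\ast\mathrm{pt}=36h+252 .
\]
Multiplying the first identity by $h$ gives $h^3=3(36h+252)+9h^2+108h$, that is,
\[
h^3-9h^2-216h-756=(h+6)^2(h-21)=0 ,
\]
in agreement with \eqref{eq:givental}.

Together with Theorem~\ref{thm:main}, this shows that the optimal value of $N(n)$ is $n$ or $n+1$. For $n=1$, a connected closed monotone surface has positive Euler characteristic $\int_Mc_1=\int_M\omega_M$, so it is $S^2$; there $A$ has the simple eigenvalues $\pm2$, and the optimal value is $1$. For $n\ge2$ we do not know whether a block of size $n+1$ ever occurs.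

\begin{remark}\label{rem:method}
The argument for $x^{n+1}=0$ uses only the integral ring $R_\mathbb{Z}$, the degrees of the terms $A_d$, and (Q1)--(Q5) for all large primes. The cup product ring of $M$ has all these properties: for $p>n$ let $Q_b$ be cup product with $(-t^{p-1})^ab$ for $b\in H^{2a}$, as in Section~\ref{sec:model}, and read $\mathrm{St}(b)$ in (Q5) as this class, so that $\varepsilon_a=(-1)^a$. For the cup product a block of size $n+1$ does occur. So these properties alone cannot lower the bound to $n$.
\end{remark}

\begin{thebibliography}{9}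

\bibitem{Del}
Deligne, Lecture Notes in Mathematics 163.

\bibitem{Giv}
Givental, \emph{Equivariant Gromov--Witten invariants}, IMRN 1996.

\bibitem{MS}
McDuff and Salamon, \emph{$J$-holomorphic curves and symplectic topology}.

\bibitem{PS}
Dan Pomerleano and Paul Seidel, \emph{The quantum connection and its mod $p$ reduction}, arXiv:2606.28256 (2026).

\bibitem{SW}
P. Seidel and N. Wilkins, \emph{Covariant constancy of quantum Steenrod operations}, J. Fixed Point Theory Appl. 24 (2022).

\bibitem{She}
Sheridan, \emph{On the Fukaya category of a Fano hypersurface in projective space}, Publ. IH\'ES 124 (2016).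

\end{thebibliography}
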